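# Actions of the $p$-adic integers that raise cohomological dimension by three

## The complexes $E_m(M)$ and their two projections

Fix a prime $p$ and an integer $n\ge 1$. Let $A=A_p=\varprojlim \mathbb Z/p^k$ be the compact abelian group of $p$-adic integers, written additively. The subgroup $p^kA$ is open, $A/p^kA$ is cyclic of order $p^k$, and the subgroups of $A$ containing $p^kA$ are exactly the $p^jA$ with $0\le j\le k$. We write $a\cdot x$ for an action of $A$. Everything in this talk turns on one construction, which takes a finite complex with an action of a finite quotient of $A$ and produces another one.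

**Definition 1.** A *regular $A$-complex* is a finite simplicial complex $M$ with a simplicial action of $A$ that factors through some $A/p^kA$, such that an element mapping a simplex to itself fixes that simplex pointwise. For a finite group $\Gamma$, regular $\Gamma$-complexes are defined in the same way.

For example, let $p=2$ and let $A$ act on an edge through $A/2A$ by flipping it. This is not regular, because the edge is mapped to itself and not fixed. After one barycentric subdivision there are two edges, interchanged by the flip, and a fixed midpoint; now the action is regular, and the orbit space is one edge.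

If $M$ is regular, then two points of an open simplex $\operatorname{int}\tau$ in the same orbit are equal, since the element carrying one to the other maps $\tau$ to itself. Hence $M/A$ is a finite CW complex (a compact polyhedron) whose open cells are the orbits of open simplices. Barycentric subdivision preserves regularity: a simplex of the subdivision is a flag $\sigma_0<\dots<\sigma_r$, an element preserving the flag preserves each $\sigma_i$ because their dimensions differ, and so it fixes each $\sigma_i$ pointwise. We write $M^{(s)}$ for the $s$-skeleton.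

**Definition 2.** Let $M$ be a regular $A$-complex on which $p^kA$ acts trivially. For a simplex $\tau$ put
$$F_\tau=\bigcup_{\sigma\ge\tau}\sigma^{(n)},$$
and for $x\in\operatorname{int}\tau$ put $F_x=F_\tau$; this is the union of $\sigma^{(n)}$ over all closed simplices $\sigma$ containing $x$. For $m\ge k$ let
$$E_m=E_m(M)=\{(x,\psi): x\in M,\ \psi:A/p^mA\to M^{(n)},\ \psi(a)\in F_{a\cdot x}\text{ for all }a\},$$
$$b\cdot(x,\psi)=(b\cdot x,\ \psi(\,\cdot+b)).$$

In words: a point of $E_m$ is a point $x$ of $M$ together with a record $\psi$ of its whole orbit, in which the position of $a\cdot x$ is written down only approximately, as a nearby point of the $n$-skeleton. The group moves $x$ and translates the record. The formula does define a point of $E_m$, since $\psi(a+b)\in F_{(a+b)\cdot x}=F_{a\cdot(b\cdot x)}$, and it is an action of $A$ that factors through $A/p^mA$.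

**The sets $F_\tau$.** $F_\tau$ is the $n$-skeleton of the closed star of $\tau$. The star is contractible (contract it linearly to a vertex of $\tau$), and the $n$-skeleton of a contractible complex is $(n-1)$-connected. So $F_\tau$ is a nonempty, connected, $(n-1)$-connected finite complex of dimension at most $n$. Such a complex is homotopy equivalent to a finite, possibly empty, wedge of $n$-spheres. For $n=1$ it is a connected graph. For $n\ge2$ it is simply connected, its reduced homology is concentrated in degree $n$ and is free there, by Hurewicz a basis is represented by maps of spheres, and the resulting map from the wedge is a homotopy equivalence by Whitehead's theorem. Note also that $F_\tau\subset F_{\tau'}$ if $\tau'\le\tau$.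

**Cell structure and regularity.** Put $\tilde\Phi_m(\tau)=\prod_{a\in A/p^mA}F_{a\cdot\tau}$. If $x\in\operatorname{int}\tau$, then $a\cdot x\in\operatorname{int}(a\cdot\tau)$, so the fiber of $E_m$ over $x$ is $\tilde\Phi_m(\tau)$. Since $\tilde\Phi_m(\tau)\subset\tilde\Phi_m(\tau')$ for $\tau'\le\tau$, we get
$$E_m=\bigcup_\tau \tau\times\tilde\Phi_m(\tau).$$
This is a subcomplex of the finite product complex $M\times(M^{(n)})^{A/p^mA}$, whose cells are products of simplices. The element $b$ sends the cell $\tau\times\prod_a\sigma_a$ to $b\tau\times\prod_a\sigma_{a+b}$ by an affine map, hence sends barycenter to barycenter. A simplex of the barycentric subdivision of $E_m$ is a flag of cells; an element preserving a flag preserves each of its cells, hence fixes their barycenters, hence fixes the simplex pointwise. So the barycentric subdivision of $E_m$ is again a regular $A$-complex.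

**The maps.** There is an equivariant map $f:E_m\to M$, $f(x,\psi)=x$, and a non-equivariant map $g:E_m\to M^{(n)}$, $g(x,\psi)=\psi(0)$. Since $\psi(0)\in F_x$,
$$f(e)\text{ and }g(e)\text{ lie in a common closed simplex of }M,\text{ for every }e\in E_m.\tag{1}$$
Finally, with $\mathrm{pr}:A/p^{m+1}A\to A/p^mA$ the projection, there are equivariant maps $\iota:E_m\to E_{m+1}$ over $M$ given by $\iota(x,\psi)=(x,\psi\circ\mathrm{pr})$.

**Example 3.** Let $n=1$ and let $M=\Delta^2$ be a triangle with trivial action. The closed star of every simplex is all of $\Delta^2$, so every $F_\tau$ is the circle $\partial\Delta^2$, and $E_m=\Delta^2\times(S^1)^{p^m}$ with $A$ rotating the $p^m$ circle coordinates cyclically. The map $\iota$ repeats each coordinate $p$ times. For $p=2$, $m=1$ the orbit space is $\Delta^2\times\bigl((S^1)^2/\text{swap}\bigr)$, and $(S^1)^2/\text{swap}$ is a Möbius band. We return to it below.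

## Orbit spaces and Yang's three inequalities

Suppose we iterate: $M_0$ is some complex, $M_{i+1}$ is (a skeleton of) $E_m(M_i)$ with $m$ depending on $i$, and each $M_i$ is finely subdivided before the next step. In the limit $Z=\varprojlim M_i$, property (1) says that $Z$ can be mapped to an $n$-dimensional complex with small point preimages, so $\dim Z\le n$. But $g$ is not equivariant, so (1) puts no such bound on the orbit space $Z/A$. The construction is meant to make the dimension of $Z$ small while that of $Z/A$ stays large. Here is the precise question.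

A *compactum* is a compact metric space, and all actions are continuous. $H^*$ of a compactum is Čech cohomology; for a finite CW complex it agrees with singular cohomology. For a nonempty compactum $X$ and an abelian group $G$, the *cohomological dimension* $\dim_GX$ is the least $k\ge0$ such that $H^q(X,C;G)=0$ for all closed $C\subset X$ and all $q>k$ (and $\infty$ if there is none). The relative groups matter: $H^1([0,1];\mathbb Z)=0$, but $H^1([0,1],\{0,1\};\mathbb Z)=\mathbb Z$, so $\dim_{\mathbb Z}[0,1]=1$. We use these textbook facts.

- $\dim_GX\le\dim X$, and if $H^q(X;G)\ne0$ then $\dim_GX\ge q$ (take $C=\emptyset$).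
- Continuity: $H^q(\varprojlim X_i;G)=\varinjlim H^q(X_i;G)$ for inverse sequences of compacta.
- An inverse limit of compacta of dimension $\le d$ has dimension $\le d$.
- A compactum has $\dim\le n$ if for every $\varepsilon>0$ it has an open cover of mesh $<\varepsilon$ and order $\le n+1$, that is, with at most $n+1$ members having a common point.

Write $\mathbb Z_p$ for the cyclic group of order $p$ and $\mathbb Z_{p^\infty}=\mathbb Z[1/p]/\mathbb Z$ for the quasicyclic $p$-group. Yang's inequalities, which we use as a known result, say that for every action of $A_p$ on a compactum $Z$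
$$\dim_{\mathbb Z}Z/A_p\le\dim_{\mathbb Z}Z+3,\quad \dim_{\mathbb Z_p}Z/A_p\le\dim_{\mathbb Z_p}Z+2,\quad \dim_{\mathbb Z_{p^\infty}}Z/A_p\le\dim_{\mathbb Z_{p^\infty}}Z+2.\tag{2}$$
The second bound is attained (Raymond–Williams; Levin). The third is attained on $n$-dimensional compacta for every $n\ge2$ (Levin); this follows from the theorem that for $n\ge 2$ an $(n+2)$-dimensional compactum $X$ is the orbit space of an action of $A_p$ on an $n$-dimensional compactum if and only if $\dim_{\mathbb Z[1/p]}X\le n$. The question, stated as an open problem in Michael Levin's "On $p$-adic actions raising dimension by 2", arXiv:1910.01476 (2019), is whether the first bound can be an equality. The answer is yes.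

**Theorem 4.** Let $p$ be a prime and $n\ge1$. There is an action of $A_p$ on a compactum $Z$ such that
$$\dim Z=\dim_{\mathbb Z}Z=n,\qquad \dim Z/A_p=\dim_{\mathbb Z}Z/A_p=n+3.$$

**Complement 5.** (i) For the same action, $\dim_{\mathbb Z_p}Z=\dim_{\mathbb Z_{p^\infty}}Z=n$ and $\dim_{\mathbb Z_p}Z/A_p=\dim_{\mathbb Z_{p^\infty}}Z/A_p=n+2$. So all three bounds in (2) are attained simultaneously.

(ii) If $Z\neq\emptyset$ and $\dim_{\mathbb Z}Z=0$, then $\dim_{\mathbb Z}Z/A_p=0$. Hence $\dim_{\mathbb Z}Z/A_p=\dim_{\mathbb Z}Z+3$ is realizable with $\dim_{\mathbb Z}Z=n<\infty$ if and only if $n\ge1$.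

## Zero-dimensional compacta

The smallest case can be done by hand, and it shows why the theorem starts at $n=1$.

**Proof of Complement 5(ii), given Theorem 4.** Let $\dim_{\mathbb Z}Z=0$. Then $H^1(Z,C;\mathbb Z)=0$ for every closed $C\subset Z$, so $H^0(Z;\mathbb Z)\to H^0(C;\mathbb Z)$ is onto. Since $H^0(\,\cdot\,;\mathbb Z)$ is the group of continuous functions to $\mathbb Z$, every continuous $C\to\mathbb Z$ extends over $Z$. Take $C=B\sqcup B'$ with $B,B'$ disjoint and closed, and the function equal to $0$ on $B$ and $1$ on $B'$. If $h$ is an extension, then $h^{-1}(0)$ is a clopen set containing $B$ and missing $B'$. So disjoint closed sets in $Z$ are separated by clopen sets, that is, $\dim Z=0$.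

The orbit map $\pi:Z\to Z/A_p$ is open, since $\pi^{-1}(\pi(V))=\bigcup_a a\cdot V$. If $V$ is clopen, then $\pi(V)$ is compact and open. If $W\subset Z/A_p$ is open and $\pi(z)\in W$, choose a clopen $V$ with $z\in V\subset\pi^{-1}(W)$; then $\pi(z)\in\pi(V)\subset W$. So the sets $\pi(V)$ form a base of clopen sets, $\dim Z/A_p=0$, and $\dim_{\mathbb Z}Z/A_p=0\ne3$. So $n=0$ is impossible, and Theorem 4 realizes every $n\ge1$. $\square$

## The transfer, and why fundamental classes cannot be lifted

From here on homology is singular with coefficients $\mathbb Z$ unless indicated. To keep $\dim_{\mathbb Z}Z/A$ at $n+3$ we need a class in $H^{n+3}(M_0/A)$ that survives when pulled back to every $M_i/A$. A sensible first try is $M_0=S^{n+3}$ with trivial action: the class survives if the fundamental homology class can be lifted to $H_{n+3}(M_1/A)$, then to $H_{n+3}(M_2/A)$, and so on. We now see that this stops at the first step. The tool is the transfer, which we also need later.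

**Transfer.** Let $\Gamma$ be a finite group, $Y$ a regular $\Gamma$-complex, $\pi:Y\to Y/\Gamma$. Orient one simplex in each orbit and transport the orientation by $\Gamma$; this is well defined because stabilizers fix simplices pointwise. So $\Gamma$ permutes a basis of the simplicial chains $C_*(Y)$, and the cellular chains of $Y/\Gamma$ are the coinvariants $C_*(Y)_\Gamma$. The norm $C_*(Y)_\Gamma\to C_*(Y)$, $[c]\mapsto\sum_\gamma\gamma c$, is a chain map. It induces $\mathrm{tr}:H_q(Y/\Gamma)\to H_q(Y)^\Gamma$ with
$$\mathrm{tr}\,\pi_*=\sum_{\gamma\in\Gamma}\gamma_*,\qquad \pi_*\,\mathrm{tr}=|\Gamma|.\tag{3}$$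
In particular $\ker\mathrm{tr}$ is annihilated by $|\Gamma|$, so it is torsion.

**Observation 6.** Let $\bar f:E_m/A\to M/A$ be the map induced by $f$, and let $q>n$. Then $f_*:H_q(E_m)\to H_q(M)$ is zero, and $p^m\bar f_*=0$ on $H_q(E_m/A)$.

*Proof.* By (1) the segment from $f(e)$ to $g(e)$ lies in a simplex of $M$, and these segments form a homotopy in $M$ from $f$ to $g$. Since $g$ has values in $M^{(n)}$ and $H_q(M^{(n)})=0$ for $q>n$, we get $f_*=0$. Let $\pi_E,\pi_M$ be the orbit maps; then $\bar f\pi_E=\pi_Mf$. The group $A/p^mA$ acts on $E_m$, so by (3), for $x\in H_q(E_m/A)$,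
$$p^m\bar f_*x=\bar f_*(\pi_E)_*\mathrm{tr}(x)=(\pi_M)_*f_*\mathrm{tr}(x)=0.\qquad\square$$

So for $M_0=S^{n+3}$ the map $H_{n+3}(E_m/A)\to H_{n+3}(S^{n+3})=\mathbb Z$ is zero for every $m$. The failure tells us what to do instead.

- Only classes of $p$-power order can be lifted. A $p$-torsion class in $H_{n+2}$ still produces cohomology in degree $n+3$, through $\operatorname{Ext}(H_{n+2},\mathbb Z)\subset H^{n+3}$. So the right start is a Moore space $S^{n+2}\cup_pe^{n+3}$.
- A class of order $p^\ell$ can be lifted to $E_m/A$ only if $m\ge\ell$. In particular $m=0$, that is, pairs $(x,y)$ with $y\in F_x$ and no group at all, never lifts a nonzero class. We must let $m$ grow.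
- The lift must again be of $p$-power order, or the next step fails.

What obstructs lifting a $p$-torsion class along $\bar f$ is the homology of the fibers of $\bar f$. The way through is that, as $m\to\infty$ along the maps $\iota$, the first two relevant homology groups of the fibers become $\mathbb Z[1/p]$-modules. Such groups contain no $p$-torsion, so they cannot obstruct a $p$-torsion class.

**Algebra used below.** A group $L$ is *$p$-divisible* if $L=pL$. Quotients of $p$-divisible groups are $p$-divisible. So are extensions: if $B\subset G$ with $B$ and $G/B$ $p$-divisible, then any $x\in G$ is $px'+b=p(x'+b')$ with $b=pb'\in B$. A $p$-divisible group without $p$-torsion is a $\mathbb Z[1/p]$-module. Additive maps between such groups are $\mathbb Z[1/p]$-linear, so their kernels and cokernels are again $\mathbb Z[1/p]$-modules.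

## Cyclic quotients of products of wedges of spheres

**The fibers of $\bar f$.** Let $\tau$ be a simplex of $M$. Its stabilizer is $H=H_\tau=p^jA$ with $j\le k$, and it fixes $\tau$ pointwise. For $b\in H$ and $x\in\tau$ we have $b\cdot(x,\psi)=(x,\psi(\,\cdot+b))$, so $H$ acts on $\tilde\Phi_m(\tau)$ by translating the index; this makes sense because $F_{(a+b)\cdot\tau}=F_{a\cdot\tau}$. Put $T_m(\tau)=\tilde\Phi_m(\tau)/H_\tau$. Two points of $E_m$ over $\operatorname{int}\tau$ are in the same $A$-orbit exactly when they are in the same $H_\tau$-orbit. So the part of $E_m/A$ over the open cell of $M/A$ given by $\tau$ is $\operatorname{int}\tau\times T_m(\tau)$.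

Fix $\tau$ and write $I_m=A/p^mA$, $Y_m=\tilde\Phi_m(\tau)=\prod_{a\in I_m}F_{a\cdot\tau}$, $T_m=T_m(\tau)$. The group $C_m=H/p^mA$ is a cyclic $p$-group acting freely on $I_m$ by translations, and $T_m=Y_m/C_m$. Let $\pi:Y_m\to T_m$ be the quotient map, write $\iota$ also for the maps $Y_m\to Y_{m+1}$ and $T_m\to T_{m+1}$, and put
$$L_q=L_q(\tau)=\varinjlim_m H_q(T_m).$$

**Example 7.** Take $p=2$, $n=1$ and the triangle of Example 3. Then $T_0=S^1$ and $T_1=(S^1)^2/\text{swap}$. View $S^1$ as the unit complex numbers. The map $T_1\to S^1$, $\{x,y\}\mapsto xy$, is a fiber bundle whose fiber over $u$ is the circle modulo the reflection $x\leftrightarrow u/x$, an arc; so it is a homotopy equivalence. The coordinate circle $x\mapsto\{x,1\}$ goes to $x$, a generator of $H_1(T_1)=\mathbb Z$, and the image of $\iota$, the diagonal $x\mapsto\{x,x\}$, goes to $x^2$. So $\iota_*:H_1(T_0)\to H_1(T_1)$ is multiplication by $2$. This is the mechanism: a diagonal sphere is homologous to the sum of $p$ coordinate spheres, and the group identifies these. At every further stage the same happens, and the limit becomes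 $p$-divisible.

**Lemma 8.** (a) $L_0=\mathbb Z$, and $L_q=0$ for $0<q<n$. (b) $L_n$ and $L_{n+1}$ are $\mathbb Z[1/p]$-modules. (c) $L_q=pL_q+\operatorname{Tors}L_q$ for all $q\ge1$.

**Step 1: reduction to wedges of spheres.** The factor $F_{a\cdot\tau}$ depends only on the coset of $a$ in $A/H$. For each coset $c$ choose a homotopy equivalence from this factor to a finite wedge $B_c$ of $n$-spheres indexed by a finite set $J_c$, a homotopy inverse, and the two homotopies. Use them in every coordinate whose index lies in $c$. The resulting maps and homotopies between $Y_m$ and $\prod_{a\in I_m}B_{a+H}$ commute with the coordinate permutations by $C_m$, which preserve cosets of $H$. So they descend to homotopy equivalences of orbit spaces. The chosen data do not depend on $m$, so everything commutes with $\iota$, which only repeats coordinates. Hence we may assume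
$$Y_m=\prod_{a\in I_m}B_{a+H},$$
with $C_m$ permuting coordinates. Triangulate each $B_c$ with the wedge point as a vertex. Then $C_m$ permutes product cells by affine maps, and, as for $E_m$, the barycentric subdivision of $Y_m$ is a regular $C_m$-complex; so the transfer is available.

**Step 2: a basis of $H_*(Y_m)$.** For $S\subset I_m$ and $j=(j_a)_{a\in S}$ with $j_a\in J_{a+H}$, let $e_{(S,j)}\in H_{n|S|}(Y_m)$ be the image of the fundamental class of $(S^n)^S\subset Y_m$: the chosen spheres in the coordinates of $S$, base points elsewhere. It is defined up to sign. By Künneth, the $e_{(S,j)}$ with $n|S|=q$ form a basis of the free abelian group $H_q(Y_m)$, and $C_m$ permutes them up to sign.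

**Step 3: the transfer meets $\iota$.** This step makes precise how the factor $p$ enters. For $x\in H_q(T_m)$ we claim
$$\mathrm{tr}(\iota_*x)=p\,\iota_*\mathrm{tr}(x)\quad\text{in }H_q(Y_{m+1}).\tag{4}$$
Put $y=\mathrm{tr}(x)$, which is $C_m$-invariant; by (3), $|C_m|x=\pi_*y$. The map $\iota:Y_m\to Y_{m+1}$ is equivariant when $C_{m+1}$ acts on $Y_m$ through $C_{m+1}\to C_m$, whose kernel has order $p$. Hence
$$|C_m|\,\mathrm{tr}(\iota_*x)=\mathrm{tr}(\pi_*\iota_*y)=\sum_{\gamma\in C_{m+1}}\gamma_*\iota_*y=p\,\iota_*\sum_{\gamma\in C_m}\gamma_*y=|C_m|\,p\,\iota_*y.$$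
Since $H_q(Y_{m+1})$ is free we may divide by $|C_m|$.

**Step 4: proof of (c).** Let $q\ge1$. The plan is to show that $\iota_*\mathrm{tr}(x)$ is itself a transfer, so that (4) exhibits $\iota_*x$ as $p$ times something, up to $\ker\mathrm{tr}$.

The diagonal $S^n\to(S^n)^p$ sends $[S^n]$ to the sum of the $p$ coordinate classes. On $(S^n)^S$ the map $\iota$ is the product over $a\in S$ of diagonals into the $p$ coordinates of $\mathrm{pr}^{-1}(a)$. Expanding the product,
$$\iota_*e_{(S,j)}=\sum\pm e_{(\tilde S,\,j\circ\mathrm{pr})},$$
summed over the $\tilde S\subset I_{m+1}$ that $\mathrm{pr}$ maps bijectively onto $S$. Let $P\subset H_q(Y_{m+1})$ be the span of all $e_{(\tilde S,\tilde j)}$ with $n|\tilde S|=q$ and $\mathrm{pr}|_{\tilde S}$ injective. Then $P$ contains $\iota_*H_q(Y_m)$, and it is $C_{m+1}$-invariant because $\mathrm{pr}$ is compatible with translations.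

Each pair $(\tilde S,\tilde j)$ occurring in $P$ has trivial stabilizer in $C_{m+1}$. Indeed, $N=p^mA/p^{m+1}A$ is contained in $C_{m+1}$, since $m\ge j$, and it is the unique subgroup of order $p$ of this cyclic $p$-group. So a nontrivial stabilizer would contain $N$. A nontrivial element of $N$ moves each $\tilde a\in\tilde S$ to a different element with the same image under $\mathrm{pr}$; here $\tilde S\ne\emptyset$ because $q\ge1$. If it preserved $\tilde S$, then $\mathrm{pr}|_{\tilde S}$ would not be injective. Contradiction.

So $C_{m+1}$ permutes, up to sign, a basis of $P$ with all stabilizers of the index pairs trivial. Choosing one basis element from each orbit shows that $P$ is a free $\mathbb Z[C_{m+1}]$-module. The invariants of a free module over the group ring of a finite group are the norms. For $x\in H_q(T_m)$, the element $\iota_*\mathrm{tr}(x)$ lies in $P$ and is $C_{m+1}$-invariant, so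
$$\iota_*\mathrm{tr}(x)=\sum_{\gamma\in C_{m+1}}\gamma_*w=\mathrm{tr}(\pi_*w)\quad\text{with }w\in P.$$
By (4), $\mathrm{tr}(\iota_*x-p\,\pi_*w)=0$, and $\ker\mathrm{tr}$ is torsion. So $\iota_*x\in pH_q(T_{m+1})+\operatorname{Tors}H_q(T_{m+1})$, and (c) follows in the limit.

**Step 5: generators in low degrees.** To get (a) and (b) we must exclude torsion in degrees up to $n+1$. We claim:
$$\begin{gathered}\text{for }1\le q\le n+1,\ H_q(T_m)\text{ is generated by the }\pi_*e_{(S,j)}\\ \text{with }n|S|=q\text{ and }(S,j)\text{ of trivial stabilizer in }C_m.\end{gathered}\tag{5}$$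
Let $Y^r\subset Y_m$ be the subcomplex of points with at most $r$ non-base coordinates, and $T^r=Y^r/C_m$. Since $S^n$ minus the base point is $\mathbb R^n$, the set $Y^r\setminus Y^{r-1}$ is the disjoint union of copies of $(\mathbb R^n)^S$, one for each pair $(S,j)$ with $|S|=r$. So for $r\ge1$
$$T^r/T^{r-1}=\bigvee S^V/D,$$
over the $C_m$-orbits of such pairs, where $D$ is the stabilizer of $(S,j)$, $V=(\mathbb R^n)^S$, $S^V$ is the one-point compactification, and $D$ permutes the coordinates and acts freely on $S$.

If $D=1$, we get $S^{nr}$, and $\pi_*e_{(S,j)}$ maps to $\pm$ its fundamental class.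

If $D\ne1$, write $V=V^D\oplus U$ with $U=(V^D)^\perp$. As $D$ acts freely on $S$, we have $\dim V^D=n|S|/|D|\ge n$, $U\ne0$, and $U^D=0$. Since $D$ acts trivially on $V^D$,
$$S^V/D=S^{V^D}\wedge(S^U/D),$$
and $S^U/D$ is the unreduced suspension of $S(U)/D$, with $S(U)$ the unit sphere of $U$. The space $S(U)/D$ is nonempty and connected: this is clear if $\dim U\ge2$, and if $\dim U=1$ then $S(U)$ is two points, interchanged by $D$ because $U^D=0$. Hence $\tilde H_q(S^U/D)=\tilde H_{q-1}(S(U)/D)=0$ for $q\le1$. Smashing with a sphere of dimension at least $n$ gives $\tilde H_q(S^V/D)=0$ for $q\le n+1$.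

So for $1\le q\le n+1$ the group $H_q(T^r,T^{r-1})=\tilde H_q(T^r/T^{r-1})$ is generated by the images of the classes $\pi_*e_{(S,j)}\in H_q(T^r)$ with $|S|=r$, $nr=q$, and trivial stabilizer. Since $T^0$ is a point, induction on $r$ with the exact sequences $H_q(T^{r-1})\to H_q(T^r)\to H_q(T^r,T^{r-1})$ shows that $H_q(T^r)$ is generated by the classes in (5) with $|S|\le r$. For $r=|I_m|$ this is (5).

**Step 6: proof of (a) and (b).** $T_m$ is connected because the factors of $Y_m$ are, so $L_0=\mathbb Z$. For $0<q<n$ there is no $S$ with $n|S|=q$, so $H_q(T_m)=0$ by (5). This is (a).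

Let $1\le q\le n+1$. Pairs in the same orbit give the same $\pi_*e_{(S,j)}$ up to sign, so one representative per free orbit suffices in (5). For representatives of distinct free orbits, the elements $\mathrm{tr}\,\pi_*e_{(S,j)}=\sum_\gamma\gamma_*e_{(S,j)}$ are signed sums over disjoint sets of distinct basis elements, hence linearly independent. So the generators themselves are independent, and $H_q(T_m)$ is free abelian. Therefore $L_n$ and $L_{n+1}$ are torsion-free, and then $p$-divisible by (c). This is (b). $\square$

**Where the torsion in (c) comes from.** The argument for (b) does not extend to $q=n+2$. Take $p=2$, $n=3$, $T_1=(S^3)^2/\text{swap}$. Then $T^1=S^3$. The one pair with $|S|=2$ has $D=C_1$ of order $2$, $V^D=\mathbb R^3$, and $U=\mathbb R^3$ with $D$ acting by $-1$. So $S^U/D$ is the unreduced suspension of $\mathbb RP^2$, and $H_5(T_1)=\tilde H_5(T_1/T^1)=\tilde H_2(S^U/D)=H_1(\mathbb RP^2)=\mathbb Z_2$. In degree $n+2$ we therefore work only with (c), and it will be enough.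

## Lifting a $p$-torsion class to $E_m(M)/A$

**Lemma 9.** Let $M$ be a regular $A$-complex and $t\in H_{n+2}(M/A)$ with $p^\ell t=0$. Then for some $m$ there is $t'\in H_{n+2}(E_m/A)$ of $p$-power order with $\bar f_*t'=t$.

**Step 1: the spectral sequence of $\bar f$.** The aim is to express the problem through the groups $L_q(\tau)$. Let $W_s\subset E_m/A$ be the preimage of $M^{(s)}/A$; it is the image of the subcomplex $\bigcup_{\dim\tau\le s}\tau\times\tilde\Phi_m(\tau)$. By the description of the fibers, $W_s/W_{s-1}$ is the one-point compactification of $\bigsqcup_\tau\operatorname{int}\tau\times T_m(\tau)$ over orbit representatives $\tau$ of the $s$-simplices, that is, $\bigvee_\tau S^s\wedge T_m(\tau)_+$. So the filtration gives a first-quadrant spectral sequence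
$$E^1_{s,q}(m)=H_{s+q}(W_s,W_{s-1})=\bigoplus_\tau H_q(T_m(\tau))\Rightarrow H_{s+q}(E_m/A),\qquad d^r:E^r_{s,q}\to E^r_{s-r,q+r-1}.$$
The map $\bar f$ preserves filtrations, where $M/A$ is filtered by skeleta. For $M/A$ only the row $q=0$ occurs, with $E^1$ the cellular chains. Since $T_m(\tau)$ is connected, $\bar f$ induces an isomorphism on row $0$ of $E^1$. Hence $E^2_{s,0}(m)=H_s(M/A)$, and by naturality the edge map
$$H_s(E_m/A)\to E^\infty_{s,0}(m)\subset E^2_{s,0}(m)=H_s(M/A)$$
is $\bar f_*$. The inclusion holds because no differential enters row $0$.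

The maps $\iota$ lie over $M$, so they preserve the filtrations, and on $E^1$ they are induced by $\iota:T_m(\tau)\to T_{m+1}(\tau)$. Direct limits are exact and the filtrations are finite, so in the limit over $m$ we get a first-quadrant spectral sequence
$$E^1_{s,q}=\bigoplus_\tau L_q(\tau)\Rightarrow\Lambda_{s+q},\qquad \Lambda_*=\varinjlim_mH_*(E_m/A),$$
with the same row $0$ of $E^2$ and the same description of the edge map. By Lemma 8:

- rows $0<q<n$ vanish;
- rows $n$ and $n+1$ of $E^1$, hence of $E^2$, consist of $\mathbb Z[1/p]$-modules;
- every group $G$ in row $n+2$ of $E^1$ satisfies $G=pG+\operatorname{Tors}G$.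

**Step 2: $t$ survives to $E^\infty$.** Regard $t$ as an element of $E^2_{n+2,0}=H_{n+2}(M/A)$. Since nothing enters row $0$, $E^r_{n+2,0}\subset E^2_{n+2,0}$ for all $r\ge2$, so $p^\ell t=0$ on each page that $t$ reaches. The target of $d^r$ is $E^r_{n+2-r,r-1}$. It is zero for $2\le r\le n$ (rows $1,\dots,n-1$) and for $r>n+2$ (negative column). Two differentials remain.

*$d^{n+1}t\in E^{n+1}_{1,n}$.* Outgoing $d^r$, $r\ge2$, from $(1,n)$ land in negative columns. Incoming $d^r$ with $2\le r\le n$ come from row $n+1-r\in[1,n-1]$, which is zero. So $E^{n+1}_{1,n}=E^2_{1,n}$ is a $\mathbb Z[1/p]$-module and has no $p$-torsion. Since $p^\ell d^{n+1}t=0$, we get $d^{n+1}t=0$.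

*$d^{n+2}t\in E^{n+2}_{0,n+1}$.* Nothing leaves $(0,n+1)$. Incoming $d^r$ with $2\le r\le n+1$ come from row $n+2-r\in[1,n]$, and only row $n$, that is $r=2$, can contribute. So $E^{n+2}_{0,n+1}=\operatorname{coker}(d^2:E^2_{2,n}\to E^2_{0,n+1})$ is again a $\mathbb Z[1/p]$-module, and $d^{n+2}t=0$.

Thus $t\in E^\infty_{n+2,0}$, and there is $\hat t\in\Lambda_{n+2}$ mapping to $t$.

**Step 3: correcting $\hat t$ to a torsion class.** The lift $\hat t$ may have infinite order, and by Observation 6 it would then be useless for the next stage. We change it by an element of the kernel of the edge map. Let $F_0\subset F_1\subset\dots\subset F_{n+2}=\Lambda_{n+2}$ be the filtration, $F_s/F_{s-1}=E^\infty_{s,n+2-s}$. The kernel of $\Lambda_{n+2}\to H_{n+2}(M/A)$ is $F_{n+1}$. For $3\le s\le n+1$ the quotient $F_s/F_{s-1}$ lies in row $n+2-s\in[1,n-1]$ and vanishes, so $F_{n+1}=F_2$. In particular $p^\ell\hat t\in F_2$. We examine the three layers of $F_2$.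

- $F_2/F_1=E^\infty_{2,n}$. The only differential $d^r$, $r\ge2$, that can leave $(2,n)$ nontrivially is $d^2$, so this is a quotient of $\ker(d^2:E^2_{2,n}\to E^2_{0,n+1})$, a $\mathbb Z[1/p]$-module. It is $p$-divisible.
- $F_1/F_0=E^\infty_{1,n+1}$. No $d^r$, $r\ge2$, leaves $(1,n+1)$ nontrivially, so this is a quotient of $E^2_{1,n+1}$. It is $p$-divisible.
- $F_0=E^\infty_{0,n+2}$ is a quotient of $E^1_{0,n+2}=\bigoplus_\tau L_{n+2}(\tau)$. The property in (c) passes to finite sums and quotients, so $F_0=pF_0+\operatorname{Tors}F_0$. Hence $F_0/\operatorname{Tors}F_0$ is $p$-divisible.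

So $F_2/\operatorname{Tors}F_0$ is built by extensions from $p$-divisible groups and is $p$-divisible. Choose $u\in F_2$ with $p^\ell\hat t-p^\ell u\in\operatorname{Tors}F_0$. Then $p^\ell(\hat t-u)$ is torsion, so $\hat t-u$ is torsion, and it maps to $t$ because $u$ is in the kernel of the edge map.

**Step 4: back to a finite $m$.** Represent $\hat t-u$ by a class $x\in H_{n+2}(E_m/A)$ for some $m$; then $\bar f_*x=t$. Some multiple $Nx$, $N\geq 1$, becomes zero in the limit, so after enlarging $m$ we have $Nx=0$. Write $x=t'+x''$ with $t'$ of $p$-power order and $x''$ of order prime to $p$. The element $t-\bar f_*t'=\bar f_*x''$ has $p$-power order and also order prime to $p$, so it is zero. Thus $\bar f_*t'=t$. $\square$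

## The inverse limit and its orbit space

**Proof of Theorem 4.**

**Step 1: the tower.** Let $M_0$ be a triangulated Moore space $S^{n+2}\cup_pe^{n+3}$ with trivial $A$-action and $t_0$ a generator of $H_{n+2}(M_0)=\mathbb Z_p$. Inductively, let $M_i$ be a nonempty regular $A$-complex of dimension $\le n+3$ with equivariant maps to all earlier $M_j$ and a class $t_i\in H_{n+2}(M_i/A)$ of $p$-power order. Fix a metric $d_i\le1$ on $M_i$. Replace the triangulation of $M_i$ by an iterated barycentric subdivision such that every simplex of $M_i$, and its image in each $M_j$ with $j<i$, has diameter $<2^{-i}$; this is possible by uniform continuity, and regularity is preserved.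

Apply Lemma 9 to $M_i,t_i$ to get $m$ and $t'$. Let $K$ be the barycentric subdivision of $E_m(M_i)$ and put $M_{i+1}=K^{(n+3)}$, again a nonempty regular $A$-complex. The cells of $K/A$ are orbits of open simplices, so $M_{i+1}/A$ is the $(n+3)$-skeleton of $K/A=E_m(M_i)/A$. Hence inclusion induces $H_{n+2}(M_{i+1}/A)\cong H_{n+2}(E_m(M_i)/A)$. Let $t_{i+1}$ correspond to $t'$. Restricting $f$ and $g$ we get an equivariant $f_i:M_{i+1}\to M_i$, whose induced map on orbit spaces takes $t_{i+1}$ to $t_i$, and a map $g_i:M_{i+1}\to M_i^{(n)}$ such that $f_i(e)$ and $g_i(e)$ always lie in a common simplex of $M_i$.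

Let $Z=\varprojlim(M_i,f_i)$, a nonempty compactum with a continuous $A$-action, and put $X_i=M_i/A$, $X=Z/A$. A point of $Z$ is a sequence $z=(z_i)$ with $f_i(z_{i+1})=z_i$.

**Step 2: $X=\varprojlim X_i$.** This lets us compute $H^*(X)$ from the $X_i$. The natural map $X\to\varprojlim X_i$ is a continuous map of compacta. It is onto: a point of the target is a compatible sequence of orbits $o_i\subset M_i$ with $f_i(o_{i+1})\subset o_i$, and the inverse limit of these nonempty finite sets is nonempty. It is injective: if $z,z'\in Z$ have the same image, then the sets $\{a\in A:a\cdot z_i=z_i'\}$ are nonempty, compact, and decreasing in $i$ by equivariance of $f_i$, so some $a$ lies in all of them and $a\cdot z=z'$. A continuous bijection of compacta is a homeomorphism.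

**Step 3: $\dim Z\le n$.** Use the metric $d(z,z')=\max_j2^{-j}d_j(z_j,z_j')$ on $Z$. Let $h_i$ be the composition $Z\to M_{i+1}\xrightarrow{g_i}M_i^{(n)}$. Suppose $h_i(z)=h_i(z')=y$. Then $y$ shares a simplex of $M_i$ with $z_i=f_i(z_{i+1})$, and one with $z_i'$. By the choice of triangulation, for $j\le i$ the images in $M_j$ of these simplices have diameter $<2^{-i}$, so $d_j(z_j,z_j')<2\cdot2^{-i}$. For $j>i$ we have $2^{-j}d_j\le 2^{-j}<2^{-i}$. So point preimages of $h_i$ have diameter $\le2^{1-i}$.

Every $y\in M_i^{(n)}$ has a neighborhood whose preimage under $h_i$ has diameter $<2^{2-i}$. Otherwise there are $z^k,z'^k\in Z$ with $h_i(z^k),h_i(z'^k)\to y$ and $d(z^k,z'^k)\ge2^{2-i}-1/k$, and limits of convergent subsequences would be two points of $h_i^{-1}(y)$ at distance $\ge2^{2-i}>2^{1-i}$. Since $\dim M_i^{(n)}\le n$, there is an open cover of $M_i^{(n)}$ of order $\le n+1$ refining these neighborhoods. Its pullback is an open cover of $Z$ of order $\le n+1$ and mesh $<2^{2-i}$. As $i$ is arbitrary, $\dim Z\le n$.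

**Step 4: $\dim X\le n+3$.** $X$ is the inverse limit of the $X_i$, which are finite CW complexes of dimension $\le n+3$.

**Step 5: $H^{n+3}(X;\mathbb Z)\ne0$.** Here the torsion classes $t_i$ do their work. Since $H_{n+3}(X_0)=0$, the universal coefficient theorem gives $H^{n+3}(X_0)=\operatorname{Ext}(H_{n+2}(X_0),\mathbb Z)=\mathbb Z_p$; let $\xi_0$ be a generator. By naturality its pullback to $X_i$ lies in the subgroup $\operatorname{Ext}(H_{n+2}(X_i),\mathbb Z)\subset H^{n+3}(X_i)$. The composition
$$\operatorname{Ext}(H_{n+2}(X_0),\mathbb Z)\to\operatorname{Ext}(H_{n+2}(X_i),\mathbb Z)\to\operatorname{Ext}(\langle t_i\rangle,\mathbb Z)$$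
is induced by the homomorphism $\langle t_i\rangle\to\langle t_0\rangle=H_{n+2}(X_0)$, $t_i\mapsto t_0$, a surjection of finite cyclic groups. On finite groups $\operatorname{Ext}(-,\mathbb Z)=\operatorname{Hom}(-,\mathbb Q/\mathbb Z)$ naturally, and this turns surjections into injections. So the composition is injective, and $\xi_0$ pulls back to a nonzero class in every $H^{n+3}(X_i)$. By continuity $H^{n+3}(X)=\varinjlim H^{n+3}(X_i)$, so the image $\xi$ of $\xi_0$ in $H^{n+3}(X;\mathbb Z)$ is nonzero. Also $p\xi=0$.

**Step 6: all dimensions.** By Steps 4 and 5, $n+3\le\dim_{\mathbb Z}X\le\dim X\le n+3$. By Yang's first inequality in (2) and Step 3,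
$$n+3=\dim_{\mathbb Z}X\le\dim_{\mathbb Z}Z+3\le\dim Z+3\le n+3.$$
So $\dim_{\mathbb Z}Z=\dim Z=n$ and $\dim_{\mathbb Z}Z/A_p=\dim Z/A_p=n+3$. $\blacksquare$

## The same action with coefficients $\mathbb Z_p$ and $\mathbb Z_{p^\infty}$

**Proof of Complement 5(i).** The class $\xi$ of Step 5 is $p$-torsion, so it comes from cohomology one degree lower with $p$-primary coefficients. From $0\to\mathbb Z\to\mathbb Z[1/p]\to\mathbb Z_{p^\infty}\to0$ we have the exact sequence
$$H^{n+2}(X;\mathbb Z_{p^\infty})\to H^{n+3}(X;\mathbb Z)\to H^{n+3}(X;\mathbb Z[1/p]).$$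
The last group is a $\mathbb Z[1/p]$-module and $p\xi=0$, so $\xi$ maps to $0$ there. Since $\xi\ne0$, we get $H^{n+2}(X;\mathbb Z_{p^\infty})\ne0$.

Čech cohomology of a compactum commutes with direct limits of coefficients, so this group is $\varinjlim_kH^{n+2}(X;\mathbb Z_{p^k})$, and some $H^{n+2}(X;\mathbb Z_{p^k})$ is nonzero. We descend to $k=1$. If $k\ge2$, the sequence $0\to\mathbb Z_p\to\mathbb Z_{p^k}\to\mathbb Z_{p^{k-1}}\to0$ gives an exact sequence
$$H^{n+2}(X;\mathbb Z_p)\to H^{n+2}(X;\mathbb Z_{p^k})\to H^{n+2}(X;\mathbb Z_{p^{k-1}}),$$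
and since the middle group is nonzero, one of the outer ones is. By induction on $k$, $H^{n+2}(X;\mathbb Z_p)\ne0$.

So for $G=\mathbb Z_p$ and for $G=\mathbb Z_{p^\infty}$ we have $H^{n+2}(X;G)\ne0$, and by (2)
$$n+2\le\dim_GX\le\dim_GZ+2\le\dim Z+2=n+2.$$
All inequalities are equalities: $\dim_GZ=n$ and $\dim_GZ/A_p=n+2$. $\blacksquare$
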